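\title{Trees of large blind cop-width with no balanced binary tree minor of height two}

\begin{abstract}
In the blind cop-width game, cops who fly freely between vertices search a graph for an invisible robber of speed one. We consider the question whether a graph that needs many cops must contain a tall binary tree as a balanced minor, that is, as a minor whose branch sets all have the same size. The answer is no: for all $K$ and $C$ there is a tree that $K$ cops cannot search and that has no model of the $7$-vertex binary tree of height $2$ with branch sets whose sizes all lie in an interval $[s,Cs]$. The reverse implication holds with a linear bound: a balanced binary tree minor of height $h\ge 2$ forces at least $1+\lfloor (h-2)/8\rfloor$ cops.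
\end{abstract}

\section{The game and the question}\label{sec:intro}

All graphs are finite and undirected, and $\mathbb{N}=\{0,1,2,\dots\}$. For a set $S$ of vertices, $N[S]$ denotes $S$ together with all neighbors of vertices of $S$.

\subsection*{Blind cop-width}
In the radius-$1$ blind cop-width game on a graph $G$, a team of $m$ cops plays a finite sequence $C_1,\dots,C_t\subseteq V(G)$ with $|C_i|\le m$ for all $i$; the set $C_i$ is \emph{occupied} at step $i$. There is no relation between consecutive sets, so the cops may fly between arbitrary vertices. The robber is invisible, starts anywhere and has speed one: a \emph{trajectory surviving} $C_1,\dots,C_t$ is a sequence of vertices $v_1,\dots,v_t$ such that $v_i\notin C_i$ for all $i$ and, for all $i<t$, the vertex $v_{i+1}$ equals $v_i$ or is adjacent to it. The sequence is \emph{winning} if no trajectory survives it. The \emph{blind cop-width} $\mathrm{bcw}_1(G)$ is the least $m$ for which $m$ cops have a winning sequence.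

Since the cops see nothing, the state of the game is the set of places where the robber might be. Put
\begin{equation}\label{eq:R}
R_0=V(G),\qquad R_t=N[R_{t-1}]\setminus C_t\quad(t\ge1).
\end{equation}
By induction, $R_t$ is the set of last vertices of trajectories surviving $C_1,\dots,C_t$, so the sequence is winning if and only if its last set $R_t$ is empty. Vertices of $R_t$ are \emph{contaminated} at step $t$, the others are \emph{clean}. By \eqref{eq:R}, a contaminated vertex stays contaminated until it is occupied, and a winning sequence stays winning when empty sets are appended to it. If $G'$ is a subgraph of $G$, then $\mathrm{bcw}_1(G')\le\mathrm{bcw}_1(G)$: a trajectory in $G'$ surviving the sets $C_i\cap V(G')$ survives the sets $C_i$ in $G$.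

A connected graph with at least two vertices needs two cops, because $|N[R]|\ge2$ whenever $R\ne\emptyset$. Two cops suffice on a path $v_1\dots v_n$: with $C_i=\{v_i,v_{i+1}\}$ we get $R_i=\{v_{i+2},\dots,v_n\}$. They suffice on a star: one cop stays on the center and the other visits the leaves. The complete graph $K_n$ needs $n$ cops, because $N[R]=V(K_n)$ whenever $R\neq\emptyset$.

\subsection*{Binary tree minors}
A \emph{minor model} of a graph $H$ in $G$ is a family of pairwise disjoint sets $V_x\subseteq V(G)$, $x\in V(H)$, called \emph{branch sets}, such that each $G[V_x]$ is connected and, for every edge $xy$ of $H$, some edge of $G$ joins $V_x$ and $V_y$. The model is \emph{balanced} if all branch sets have the same size, and $H$ is a \emph{balanced minor} of $G$ if $G$ contains a balanced model of $H$. More generally, for an integer $C\ge1$ the model is \emph{$C$-balanced} if for some integer $s\ge1$ all branch sets have size in $[s,Cs]$; balanced means $1$-balanced. Let $\mathcal{B}_h$ be the \emph{binary tree of height $h$}: the rooted tree in which every non-leaf has exactly two children and every leaf is at distance $h$ from the root. Restricting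 a $C$-balanced model of $\mathcal{B}_h$ to the top levels gives a $C$-balanced model of $\mathcal{B}_{h'}$ for every $h'\le h$.

On trees, and with no condition on sizes, many cops do force a tall binary tree.

\begin{remark}\label{rem:ordinary}
A tree $G$ with $\mathrm{bcw}_1(G)\ge k\ge 2$ contains a minor model of $\mathcal{B}_{k-2}$. To see this, root $G$, and let $G_v$ be the subtree consisting of $v$ and its descendants. Put $\rho(v)=0$ if $v$ has no children; otherwise let $\rho(v)$ be the largest value of $\rho$ on a child of $v$, plus one if two children attain it. By induction, $G_v$ has a model of $\mathcal{B}_{\rho(v)}$ with $v$ in the branch set of the root: either add $v$ to the root branch set of the best child, or let $\{v\}$ be a new root above the two best children. It remains to show that $\rho(v)+2$ cops win on $G_v$. If $\rho(v)=0$, then $G_v$ is a path. Otherwise let $v=v_0,v_1,\dots$ be a path down to a leaf that always moves to a child with largest $\rho$; every other child $c$ of a vertex $v_i$ has $\rho(c)<\rho(v)$. For $i=0,1,\dots$, one cop stays on $v_i$ while the other $\rho(v)+1$ cops clean these subtrees $G_c$ one at a time,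 and then the cops occupy $\{v_i,v_{i+1}\}$ for one step before releasing $v_i$.
\end{remark}

The robber, however, has bounded speed and the cops clean a bounded number of vertices per step, so the game is sensitive to the sizes of branch sets. When the sizes are equal, counting contaminated vertices of $G$ amounts to counting contaminated branch sets, and a tall binary tree is an obstruction for the cops (Theorem~\ref{thm:reverse} below). In view of this and of Remark~\ref{rem:ordinary}, one would guess that it is the only obstruction. This is the question posed in~\cite{BCHO}:

\begin{quote}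
Is there a function $f\colon\mathbb{N}\to\mathbb{N}$ with $\sup_k f(k)=\infty$ such that, for every integer $k\ge1$, every graph $G$ with $\mathrm{bcw}_1(G)\ge k$ contains a binary tree of height at least $f(k)$ as a balanced minor?
\end{quote}

Call $f$ \emph{valid} if it has the property stated after ``such that''.

\subsection*{Results}
The answer is no, already for trees and for height $2$.

\begin{theorem}\label{thm:main}
For all integers $K,C\ge1$ there is a finite tree $G$ with $\mathrm{bcw}_1(G)>K$ that has no $C$-balanced minor model of $\mathcal{B}_2$, and hence none of $\mathcal{B}_h$ for any $h\ge2$.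
\end{theorem}

\begin{corollary}\label{cor:answer}
Every valid function $f$ satisfies $f(k)\le1$ for all $k\ge1$, so no valid function is unbounded. The pointwise largest values of a valid function are $f(1)=f(2)=0$ and $f(k)=1$ for $k\ge3$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} with $K=k$ and $C=1$ gives $f(k)\le1$. The graphs $K_1$ and $K_2$ have blind cop-width $1$ and $2$ and have fewer vertices than $\mathcal{B}_1$, so $f(1)=f(2)=0$. Conversely, a graph with $\mathrm{bcw}_1\ge1$ is nonempty and contains $\mathcal{B}_0$. If all components of a graph have at most two vertices, two cops win by occupying one whole component after another. So a graph with $\mathrm{bcw}_1\ge3$ has a component with at least three vertices, and therefore a path on three vertices, which is a model of $\mathcal{B}_1$ with branch sets of size $1$.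
\end{proof}

\begin{theorem}\label{thm:reverse}
If $G$ contains $\mathcal{B}_h$ as a balanced minor and $h\ge2$, then $\mathrm{bcw}_1(G)\ge1+\lfloor(h-2)/8\rfloor$.
\end{theorem}

Thus tall balanced binary tree minors are sufficient, but not necessary, for large blind cop-width.

\begin{remark}
The paper~\cite{BCHO} also defines a parameter $\mathrm{bcw}_r$ for every integer $r\ge1$, and proves that for every finite $r$ each of $\mathrm{bcw}_r$ and $\mathrm{bcw}_1$ is bounded by a function of the other. In the radius-$r$ game the robber moves between steps $i$ and $i+1$ along a path of length at most $r$ that avoids $C_i\cap C_{i+1}$. A trajectory of the radius-$1$ game is legal there, since $v_i\notin C_i$ and $v_{i+1}\notin C_{i+1}$. Hence $\mathrm{bcw}_r\ge\mathrm{bcw}_1$, and the answer to the question is no for every $r$.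
\end{remark}

We prove Theorem~\ref{thm:reverse} first, in Section~\ref{sec:reverse}; it is independent of the rest. Section~\ref{sec:stars} shows the mechanism behind Theorem~\ref{thm:main} on a small tree, and Sections~\ref{sec:construction}--\ref{sec:scale} contain the proof.

\section{Balanced binary trees force many cops}\label{sec:reverse}

The simplest reason for $K$ cops to lose is a size $m$ at which contamination spreads at least as fast as they can clean.

\begin{lemma}\label{lem:iso-game}
Let $U\subseteq V(G)$ and $1\le m\le|U|$. If $|N[S]\cap U|\ge m+K$ for every $S\subseteq U$ with $|S|=m$, then $\mathrm{bcw}_1(G)>K$.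
\end{lemma}

\begin{proof}
Against $K$ cops, $|R_t\cap U|\ge m$ for all $t$. This holds for $t=0$; and if $S\subseteq R_t\cap U$ has $m$ elements, then $R_{t+1}\cap U\supseteq(N[S]\cap U)\setminus C_{t+1}$ has at least $m$ elements.
\end{proof}

\begin{example}\label{ex:spider}
Let $G$ consist of three paths $zu_1w_1$, $zu_2w_2$, $zu_3w_3$ with common end $z$. Every $3$-element set $S$ has $|N[S]|\ge5$. If $z\in S$, then $N[S]$ contains $z,u_1,u_2,u_3$ and some $w_i$. If $z\notin S$, then $N[S]$ contains each pair $\{u_i,w_i\}$ that meets $S$; either $S$ meets all three pairs, or it meets two and contains some $u_i$, which adds $z$. So $\mathrm{bcw}_1(G)\ge3$. This tree is a subgraph of $\mathcal{B}_3$, with $z$ a child of the root, so $\mathrm{bcw}_1(\mathcal{B}_3)\ge3$.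
\end{example}

For $F\subseteq V(\mathcal{B}_h)$ let $\partial F$ be the set of vertices outside $F$ with a neighbor in $F$. In $\mathcal{B}_h$ many sizes are bad for Lemma~\ref{lem:iso-game}: a proper subtree hanging below a vertex has $2^a-1$ vertices and a boundary of one vertex. A set with few boundary vertices is assembled from few such subtrees by unions and differences, so its size is close to a short signed sum of powers of two. We therefore look for a size that is far from all such sums.

For an integer $n$ let $w(n)$ be the least number of terms $\pm2^a$ ($a\ge0$) with sum $n$. Then $w(n+n')\le w(n)+w(n')$, and $w(n)\le 1+\log_2|n|$ for $n\ne0$ by the binary expansion of $|n|$.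

\begin{lemma}\label{lem:signed}
Let $j\ge1$ and $\nu=\sum_{i<j}4^i$. Then $w(\nu)\ge j$.
\end{lemma}

\begin{proof}
For $n\ge0$ let $\mathrm{alt}(n)$ be the number of $i\ge0$ such that the binary digits of $n$ in positions $i$ and $i+1$ differ. Adding $2^a$ to $n$ flips exactly the digits in positions $a,\dots,b$, where $b\ge a$ is the first position from $a$ on with digit $0$. A pair of consecutive positions both of which flip, or neither of which flips, keeps its status, so only the pairs $(a-1,a)$ and $(b,b+1)$ can change, and $\mathrm{alt}$ changes by at most $2$. The same holds for subtracting $2^a$ when the result is nonnegative, as this is the inverse of an addition. Write $n\ge0$ as a sum of $w(n)$ terms and perform all additions before all subtractions; the partial sums rise from $0$ and then fall to $n$, so they are nonnegative, and $\mathrm{alt}(n)\le2w(n)$. The digits of $\nu$ equal to $1$ are those in positions $0,2,\dots,2j-2$, so $\mathrm{alt}(\nu)=2j-1$ and $w(\nu)\ge j-\frac12$.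
\end{proof}

\begin{lemma}\label{lem:iso-tree}
Let $K\ge1$, $h\ge8K+2$, $j=\lfloor h/2\rfloor$ and $\nu=\sum_{i<j}4^i$. If $F\subseteq V(\mathcal{B}_h)$ and $\bigl||F|-\nu\bigr|\le K$, then $|\partial F|\ge K$.
\end{lemma}

\begin{proof}
Suppose that $b=|\partial F|\le K-1$. Let $r$ be the root, $v^-$ the parent of a vertex $v\neq r$, and $2^{a_v}-1$ the number of vertices in the subtree consisting of $v$ and its descendants. For each vertex $u$, the indicator $1_F(u)$ is $1_F(r)$ plus the sum of $1_F(v)-1_F(v^-)$ over the vertices $v\ne r$ on the path from $r$ to $u$. Summing over $u$,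
\[
|F|=1_F(r)\,(2^{h+1}-1)+\sum_{v\ne r}\bigl(1_F(v)-1_F(v^-)\bigr)(2^{a_v}-1).
\]
If the coefficient of $v$ is nonzero, the edge $vv^-$ has exactly one end in $F$, so its other end lies in $\partial F$. Degrees are at most $3$, so there are at most $3b$ such edges, and $|F|$ is a sum of at most $3b+1\le3K-2$ terms $\pm(2^a-1)$. Hence $\nu$ is a sum of at most $3K-2$ signed powers of two and an integer $x$ with $|x|\le(3K-2)+K<4K$, for which $w(x)\le 3+\log_2K$. By Lemma~\ref{lem:signed} and the inequality $K\le2^{K-1}$,
\[
j\le w(\nu)\le 3K+1+\log_2K\le4K,
\]
contradicting $j\ge4K+1$.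
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:reverse}]
For $h<10$ the bound is $1$, and it holds because $G$ is nonempty. Let $h\ge10$ and $K=\lfloor(h-2)/8\rfloor\geq 1$, so that $h\ge8K+2$; take $\nu$ as in Lemma~\ref{lem:iso-tree}. Let $(V_x)$ be a model of $\mathcal{B}_h$ with all $|V_x|=s$, and let $U=\bigcup_xV_x$. We apply Lemma~\ref{lem:iso-game} with $m=\nu s$; note that $m\le|U|$ because $\nu<4^j\le2^h$.

Let $S\subseteq U$ have $\nu s$ elements. Let $F$ be the set of $x$ with $V_x\subseteq S$, and $P$ the set of $x$ with $\emptyset\ne V_x\cap S\ne V_x$. For $x\in P$ the connected set $V_x$ contains a vertex outside $S$ with a neighbor in $S$. The same is true for $x\in\partial F\setminus P$, since then $V_x\cap S=\emptyset$ and an edge joins $V_x$ to some $V_y\subseteq S$. Branch sets are disjoint, so $|N[S]\cap U|-|S|\ge|P\cup\partial F|$. If $|P|\ge K$ we are done. Otherwise we use that all branch sets have size $s$, the only place where balance is needed: from $|F|s\le|S|\le(|F|+|P|)s$ we get $\nu-K\le|F|\le\nu$, and Lemma~\ref{lem:iso-tree} gives $|\partial F|\ge K$.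
\end{proof}

\section{A star of stars}\label{sec:stars}

For Theorem~\ref{thm:main} we need a lower bound that does not come from a binary tree. The argument follows the cops through time: it finds a moment at which several disjoint parts of the tree each need a cop. Here is the smallest case.

\begin{example}\label{ex:stars}
Let $G$ have a center $z$ with neighbors $u_1,\dots,u_q$, each $u_l$ having $N$ pendant leaves, where $q,N\ge7$. Three cops win: one stays on $z$ and two clean the stars one at a time. That two cops lose already follows from Example~\ref{ex:spider}; we give a second proof. Suppose that two cops win, and append empty sets. Call $l$ \emph{dirty} at step $t$ if some leaf of $u_l$ lies in $R_t$. Two facts follow from \eqref{eq:R}.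
\begin{itemize}
\item[(a)] If $l$ is dirty at step $t$ and $u_l\notin C_{t+1}$, then $u_l\in R_{t+1}$, so at least $N-2$ leaves of $u_l$ lie in $R_{t+2}$.
\item[(b)] If three indices are dirty at step $t$ and $z\notin C_{t+2}$, then some $u_k$ lies in $R_{t+1}$, $z\in R_{t+2}$, all but two of the $u_l$ lie in $R_{t+3}$, and at least $q-2$ indices are dirty at step $t+4$.
\end{itemize}
Let $t_0$ be the last step at which at least $q-2$ indices are dirty. By (a) there is a set $J$ of at least $q-4\ge3$ indices, each with at least $N-2$ contaminated leaves at step $t_0+2$. Let $t_1>t_0+2$ be the first step at which some $l\in J$ is not dirty. By (b) and the choice of $t_0$, the center $z$ is occupied at all steps in $[t_0+4,t_1+1]$. Let $t_2$ be the last step in $[t_0+2,t_1-1]$ at which $u_l$ has at least $N-2$ contaminated leaves. By (a) and the choice of $t_2$, the vertex $u_l$ is occupied at all steps in $[t_2+1,t_1-1]$. So at all steps in $[t_2+2,t_1-1]$ the two cops are on $z$ and $u_l$. The leaves contaminated at step $t_2$ can then be occupied only at steps $t_2+1$ and $t_1$, which gives $N-2\le4$, a contradiction.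
\end{example}

The proof finds nested time intervals, one for the whole tree and one for a single star, and each interval ties a cop to its own part of the tree. Iterating the construction adds levels but creates $\mathcal{B}_2$ as a subgraph. To destroy balanced models we must move the centers far apart, and then fact (b) fails: contamination needs a long time to travel from one center to the next, and the cops need not guard $z$ at every step. The remedy is to hang many leaves on \emph{every} vertex, including those on the long connecting paths. Then each unguarded moment lets contamination advance to new vertices, each advance is expensive to undo, and so unguarded moments are rare. ``At every step'' becomes ``at most times'', and the main difficulty, resolved in Section~\ref{sec:scale}, is to find one time that is good for all levels at once.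

\section{The construction}\label{sec:construction}

Fix $K,C\ge1$ and put
\[
g=3C,\quad\beta=g+2,\quad\kappa=\beta K,\quad L=\kappa+1,\quad N=400\,\kappa^3L\,10^L,\quad q=400(N+g).
\]
Let $Q$ be an integer with $2^Q>22L(2q)^L$, and let $H=(Q+1)L$. The exact value of $N$ is used only at the end of the proof. Every other numerical inequality between the parameters below follows from
\begin{equation}\label{eq:param}
N\ge400\kappa L,\qquad q\ge400N .
\end{equation}

Define rooted trees $T_m$, with $n_m=|V(T_m)|$. The tree $T_0$ is a single vertex. For $m\ge1$, the tree $T_m$ consists of a root, its \emph{center}, and $q$ disjoint copies of $T_{m-1}$, its \emph{children}; the root of each child is joined to the center by a path with $d_m$ edges, a \emph{leg of level $m$}, where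
\[
d_1=1,\qquad d_m=2(N+g)\,n_{m-2}\quad(m\ge2).
\]
A child together with the interior vertices of its leg is a \emph{petal}; it induces a connected subgraph with $\pi_m=n_{m-1}+d_m-1$ vertices, and $n_m=1+q\pi_m$. Let $T=T_H$. A \emph{copy of level $m$} is one of the copies of $T_m$ that arise in this recursive construction of $T$, identified with its vertex set; distinct copies of the same level are disjoint.

Let $G$ be obtained from $T$ by replacing every edge by a path of length $g$, with $g-1$ new \emph{subdivision vertices}, and attaching $N$ new pendant vertices to every vertex of $T$. The vertices of $T$ are called \emph{hubs}, and from now on \emph{leaf} means one of the new pendant vertices. See Figure~\ref{fig:tree}.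

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dashed] (0,0) -- (0,0.8);
\draw (0,0) -- (-2,-1.5) (0,0) -- (-0.5,-1.5) (0,0) -- (2,-1.5);
\draw (-2,-1.5) -- (-2.65,-3) -- (-1.35,-3) -- cycle;
\draw (-0.5,-1.5) -- (-1.15,-3) -- (0.15,-3) -- cycle;
\draw[fill=gray!25] (2,-1.5) -- (1.35,-3) -- (2.65,-3) -- cycle;
\fill (0,0) circle (2.2pt) (-2,-1.5) circle (2.2pt) (-0.5,-1.5) circle (2.2pt) (2,-1.5) circle (2.2pt);
\fill (-0.67,-0.5) circle (1.6pt) (-1.33,-1) circle (1.6pt) (-0.17,-0.5) circle (1.6pt) (-0.33,-1) circle (1.6pt) (0.67,-0.5) circle (1.6pt) (1.33,-1) circle (1.6pt);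
\node at (-0.3,0.2) {$z$};
\node at (0.75,-2.4) {$\cdots$};
\node at (2,-2.6) {$B$};
\node at (1.9,-0.55) {$d_m$ edges};
\draw (4.6,-1.5) -- (7.6,-1.5);
\draw (4.6,-1.5) -- (4.1,-2.5) (4.6,-1.5) -- (4.6,-2.5) (4.6,-1.5) -- (5.1,-2.5);
\draw (7.6,-1.5) -- (7.1,-2.5) (7.6,-1.5) -- (7.6,-2.5) (7.6,-1.5) -- (8.1,-2.5);
\fill (4.6,-1.5) circle (2.2pt) (7.6,-1.5) circle (2.2pt);
\draw[fill=white] (5.6,-1.5) circle (1.6pt) (6.6,-1.5) circle (1.6pt);
\draw[fill=white] (4.1,-2.5) circle (1.6pt) (4.6,-2.5) circle (1.6pt) (5.1,-2.5) circle (1.6pt) (7.1,-2.5) circle (1.6pt) (7.6,-2.5) circle (1.6pt) (8.1,-2.5) circle (1.6pt);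
\node at (6.1,-1.1) {$g$ edges};
\node at (4.6,-2.9) {$N$ leaves};
\node at (7.6,-2.9) {$N$ leaves};
\end{tikzpicture}
\caption{Left: a copy of $T_m$ inside $T$, with center $z$ joined by paths of $d_m$ edges to $q$ copies of $T_{m-1}$ (triangles); the dashed edge leads toward the root of $T$. Right: an edge of $T$ as it appears in $G$, subdivided into $g$ edges, with $N$ leaves at each of its two ends.}
\label{fig:tree}
\end{figure}

The leg above a copy of level $m$ has length proportional to $n_{m-1}$, the size of the children of that copy. This is long enough to destroy balanced models, and it is negligible compared with $n_m$ because $q$ is much larger than $N+g$. Indeed $n_m\ge qn_{m-1}$ since $d_m\ge1$, so $d_m\le2(N+g)n_{m-1}/q=n_{m-1}/200$ for $m\ge2$. Together with $\pi_1=1$ and $n_1=1+q$, this gives for all $m\ge1$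
\begin{equation}\label{eq:growth}
\pi_m\le1.005\,n_{m-1},\qquad qn_{m-1}\le n_m\le1.005\,qn_{m-1},
\end{equation}
and in particular $n_{m+L}\le(2q)^Ln_m$ for all $m\ge0$.

\begin{lemma}\label{lem:nominor}
$G$ has no $C$-balanced model of $\mathcal{B}_2$.
\end{lemma}

\begin{proof}
Suppose that $(V_x)$ is a model with all sizes in $[s,Cs]$. Let $r$ be the root of $\mathcal{B}_2$ and $y_1,y_2$ its children. We find two vertices $p_1,p_2$ that are close and that each split $G$ into three large parts.

Fix $y=y_\alpha$. For each of the three neighbors $x$ of $y$ in $\mathcal{B}_2$ choose an edge from a vertex $c_x\in V_y$ to $V_x$. In a tree, any three vertices have a \emph{median}, a vertex lying on all three paths between them, and the paths from the median to the three vertices pairwise share only the median. Let $p_\alpha$ be the median of the vertices $c_x$ in the tree $G[V_y]$. Extending the three paths by the chosen edges gives three paths of positive length that pairwise share only $p_\alpha$; in the tree $G$ they enter three distinct components of $G-p_\alpha$. Each $V_x$ is connected and avoids $p_\alpha$, so these components contain the three sets $V_x$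 and have at least $s$ vertices each. In particular $p_\alpha$ has degree at least $3$ in $G$, so it is a hub. Moreover $p_1\ne p_2$, and $\mathrm{dist}_G(p_1,p_2)\le3Cs-1$ because $V_{y_1}\cup V_r\cup V_{y_2}$ is connected and has at most $3Cs$ vertices.

If $s=1$, this contradicts the fact that distinct hubs are at distance at least $g=3C$. (For $s=1$ leaves may serve as branch sets; this case is the reason for subdividing.)

Let $s\ge2$. Then none of the three components is a single leaf, so $p_\alpha$ has degree at least $3$ in $T$. Interior vertices of legs have degree $2$ in $T$ and copies of level $0$ have degree $1$, so $p_\alpha$ is the center of a copy $A_\alpha$ of some level $m_\alpha\ge1$. At most one of the three components contains the root of $T$, so one of them corresponds to a petal of $A_\alpha$. It consists of $\pi_{m_\alpha}$ hubs, their leaves, and the subdivision vertices on $\pi_{m_\alpha}$ edges of $T$ (those inside the petal and the one to $p_\alpha$), which makes $(N+g)\pi_{m_\alpha}$ vertices. By \eqref{eq:growth}, $s\le1.005(N+g)n_{m_\alpha-1}$.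

We may assume $m:=m_1\le m_2$. All centers in $A_1$ other than $p_1$ belong to copies of level less than $m$, so $p_2\notin A_1$. The path from $p_1$ to $p_2$ thus leaves $A_1$ along the leg of level $m+1$ above $p_1$, and it traverses the whole leg because $p_2$ is not an interior vertex of a leg. Hence
\[
\mathrm{dist}_G(p_1,p_2)\ge g\,d_{m+1}=6C(N+g)n_{m-1}\ge\frac{6Cs}{1.005}>3Cs,
\]
a contradiction.
\end{proof}

\section{Rounds, gains and losses}\label{sec:rounds}

It remains to prove that $\mathrm{bcw}_1(G)>K$. Suppose from now on that $K$ cops have a winning sequence. Appending empty sets, we may assume that it has length $\beta E$ for an integer $E\ge1$, so $R_{\beta E}=\emptyset$.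

The robber needs $\beta=g+2$ steps to go from a leaf of one hub to a leaf of an adjacent hub, so we group the steps accordingly. \emph{Round} $i$, for $1\le i\le E$, consists of the steps $\beta(i-1)+1,\dots,\beta i$, and \emph{time} $i$, for $0\le i\le E$, means step $\beta i$. Let $\Gamma_i$ be the union of the sets $C_t$ over the steps of round $i$; then $|\Gamma_i|\le\beta K=\kappa$.

For a set $Z$ of hubs let $Z^+$ consist of $Z$, the leaves of hubs in $Z$, and the subdivision vertices on edges of $T$ with both ends in $Z$. We say that $Z$ is \emph{visited} in round $i$ if $\Gamma_i\cap Z^+\ne\emptyset$. If $Z$ and $Z'$ are disjoint, so are $Z^+$ and $Z'^+$. Therefore: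
\begin{equation}\label{eq:kappa}
\text{among pairwise disjoint sets of hubs, at most $\kappa$ are visited in any one round.}
\end{equation}
We shall contradict \eqref{eq:kappa} by finding $L=\kappa+1$ disjoint sets visited in the same round. For times $a<b$ let $\gamma_Z(a,b)=\sum_{a<i\le b}|\Gamma_i\cap Z^+|$ be the work spent on $Z$. The sum of $\gamma_Z(a,b)$ over pairwise disjoint sets $Z$ is at most $\kappa(b-a)$.

Let $X_i$ be the set of hubs that have a contaminated leaf at time $i$. A hub $v$ is \emph{gained} in round $i$ if $v\in X_i\setminus X_{i-1}$ and \emph{lost} in round $i$ if $v\in X_{i-1}\setminus X_i$. A \emph{gain in $Z$} is a pair consisting of a hub of $Z$ and a round in which it is gained. The next three lemmas say that contamination spreads in an unvisited set, that cleaning is slow, and that gains are few.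

\begin{lemma}\label{lem:spread}
Let $Z$ be a set of hubs that is not visited in round $i$.
\begin{itemize}
\item[(a)] If $u\in Z\cap X_{i-1}$, then all leaves of $u$ are contaminated at time $i$, and every neighbor of $u$ in $T$ that lies in $Z$ belongs to $X_i$.
\item[(b)] If $Y\subseteq Z$ induces a connected subgraph of $T$ and $\emptyset\ne Y\cap X_{i-1}\ne Y$, then some hub of $Y$ is gained in round $i$.
\end{itemize}
\end{lemma}

\begin{proof}
No vertex of $Z^+$ is occupied during round $i$. From a leaf of $u$ contaminated at time $i-1$ the robber can walk to $u$, then to any leaf of $u$, and wait there. He can also walk to $u$ in one step, to a neighbor $v\in Z$ in $g$ steps, and to a leaf of $v$ in one step, $\beta$ steps in all. Both walks stay in $Z^+$, which proves (a). For (b), some edge of $T[Y]$ joins a hub $u\in X_{i-1}$ to a hub $v\notin X_{i-1}$, and $v\in X_i$ by (a).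
\end{proof}

\begin{lemma}\label{lem:clean}
For times $a<b$, at most $\gamma_Z(a,b)\le\kappa(b-a)$ leaves of hubs in $Z$ are contaminated at time $a$ and clean at time $b$.
\end{lemma}

\begin{proof}
Each such leaf is occupied at some step of the rounds $a+1,\dots,b$.
\end{proof}

\begin{lemma}\label{lem:gains}
For times $a<b$, the number of gains in $Z$ in the rounds $a+1,\dots,b$ is at most
\[
2|Z|+\frac{2\gamma_Z(a,b)}{N}\le2|Z|+\frac{2\kappa(b-a)}{N}.
\]
\end{lemma}

\begin{proof}
Both the number of gains and $|Z|$ are sums over the hubs of $Z$, and $\sum_{v\in Z}\gamma_{\{v\}}\le\gamma_Z$, so it suffices to treat $Z=\{v\}$. Gains and losses of $v$ alternate, so $v$ has at most one more gain than losses. Let $i_1<i_2$ be consecutive rounds among those in $(a,b]$ in which $v$ is lost. Since $v\notin X_{i_1}$ and $v\in X_{i_2-1}$, there is a first step $t>\beta i_1$ at which a leaf of $v$ is contaminated, and $t<\beta i_2$. At step $t-1$ no leaf of $v$ is contaminated, and the only neighbor of a leaf is its hub, so $v\in R_{t-1}$. Hence all leaves of $v$ outside $C_t$, at least $N-K\ge N/2$ of them, lie in $R_t$. They are clean at step $\beta i_2$, so each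 is occupied at some step in $(t,\beta i_2]$, and $\gamma_{\{v\}}(i_1,i_2)\ge N/2$. Adding over consecutive pairs, $v$ is lost at most $1+2\gamma_{\{v\}}(a,b)/N$ times and gained at most $2+2\gamma_{\{v\}}(a,b)/N$ times.
\end{proof}

\section{Stages}\label{sec:stages}

For a copy $A$ of level $m$ let $\lambda_A(i)\in[0,1]$ be the fraction of the $Nn_m$ leaves of hubs in $A$ that are contaminated at time $i$. The analog of the intervals in Example~\ref{ex:stars} is a period during which the cops work through the middle third of these leaves: much of $A$ is contaminated and can spread, and much is clean and can be gained.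

\begin{definition}
A \emph{stage} of a copy $A$ is a pair of times $a<b$ with $\lambda_A(a)\ge\frac23$, $\lambda_A(b)\le\frac13$, and $\frac13<\lambda_A(i)<\frac23$ for $a<i<b$. Its \emph{rounds} are $a+1,\dots,b$ and its \emph{length} is $\ell=b-a$.
\end{definition}

If $a_0<b_0$, $\lambda_A(a_0)\ge\frac23$ and $\lambda_A(b_0)\le\frac13$, then $A$ has a stage $(a,b)$ with $a_0\le a<b\le b_0$: let $b$ be the first time after $a_0$ with $\lambda_A\le\frac13$, and $a$ the last time in $[a_0,b)$ with $\lambda_A\ge\frac23$. In a stage at least $Nn_m/3$ leaves pass from contaminated to clean, so Lemma~\ref{lem:clean} gives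
\begin{equation}\label{eq:long}
\ell\ge\frac{Nn_m}{3\kappa},\qquad\text{that is,}\qquad n_m\le\frac{3\kappa\ell}{N}.
\end{equation}
Directly from the definition, for every round $i$ of a stage,
\begin{equation}\label{eq:middle}
\lambda_A(i-1)>\tfrac13,\qquad\lambda_A(i)<\tfrac23 .
\end{equation}

\begin{lemma}\label{lem:B}
A copy $A$ is visited in at least half of the rounds of each of its stages.
\end{lemma}

\begin{proof}
Let $A$ have level $m$, and let $i$ be a round of a stage of length $\ell$ in which $A$ is not visited. By \eqref{eq:middle}, $A$ meets $X_{i-1}$. If $A\subseteq X_{i-1}$, then $\lambda_A(i)=1$ by Lemma~\ref{lem:spread}(a), contrary to \eqref{eq:middle}. So Lemma~\ref{lem:spread}(b) gives a gain in $A$ in round $i$. By Lemma~\ref{lem:gains}, \eqref{eq:long} and \eqref{eq:param}, the number of such rounds is at most $2n_m+2\kappa\ell/N\le8\kappa\ell/N\le\ell/2$.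
\end{proof}

Nested copies are not disjoint, so Lemma~\ref{lem:B} alone cannot contradict \eqref{eq:kappa}. For a child $B$ of $A$ call $A\setminus B$ a \emph{shell}; the shells along a chain of nested copies are pairwise disjoint. The next lemma replaces fact (b) of Example~\ref{ex:stars}. Its point is that the bound involves $n_{m-1}$ and not $n_m$: an unvisited round usually produces gains in a constant fraction of the $q$ petals at once, so the supply of about $2n_m$ gains lasts for only about $8n_m/q$ rounds.

\begin{lemma}\label{lem:A}
Let $(a,b)$ be a stage of a copy $A$ of level $m\ge1$, let $B$ be a child of $A$, and let $a\le a'<b'\le b$, $\ell'=b'-a'$. Then the shell $Z=A\setminus B$ is unvisited in at most $11n_{m-1}+3\kappa\ell'/N$ of the rounds $a'+1,\dots,b'$. If $(a',b')$ is a stage of $B$, this number is at most $36\kappa\ell'/N$.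
\end{lemma}

\begin{proof}
Let $z$ be the center of $A$ and $\pi=\pi_m$, so $n_m=1+q\pi$. The shell $Z$ contains $z$ and the $q-1$ petals other than that of $B$; call these the petals in $Z$. Let $i\in(a',b']$ be a round in which $Z$ is not visited. Call a petal \emph{saturated} if it is contained in $X_{i-1}$ and \emph{void} if it is disjoint from $X_{i-1}$.

If $k$ petals in $Z$ are saturated, all leaves of their hubs are contaminated at time $i$ by Lemma~\ref{lem:spread}(a), so $k\pi\le\lambda_A(i)n_m<\frac23(1+q\pi)$ by \eqref{eq:middle}, and $k<\frac23q+1$. Thus more than $\frac q3-2\ge\frac q4$ petals in $Z$ are not saturated. If $k'$ petals in $Z$ are not void, then $|A\cap X_{i-1}|\le1+\pi+k'\pi$, counting $z$, the petal of $B$ and these petals. Since every contaminated leaf hangs on a hub of $X_{i-1}$, \eqref{eq:middle} gives $\frac13(1+q\pi)<\lambda_A(i-1)n_m\le1+\pi+k'\pi$, so $k'>\frac q3-2\ge\frac q4$. There are three cases.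
\begin{enumerate}
\item $z\in X_{i-1}$. For each unsaturated petal $P$ in $Z$, Lemma~\ref{lem:spread}(b) applied to $P\cup\{z\}$ gives a gained hub, which is not $z$ and hence lies in $P$. So there are at least $q/4$ gains in $Z$ in round $i$.
\item $z\notin X_{i-1}$ and $z\notin X_i$. No petal in $Z$ is saturated, since otherwise its hub adjacent to $z$ would put $z$ into $X_i$ by Lemma~\ref{lem:spread}(a). So Lemma~\ref{lem:spread}(b) applies to each nonvoid petal in $Z$, and again there are at least $q/4$ gains in $Z$.
\item $z$ is gained in round $i$.
\end{enumerate}
By Lemma~\ref{lem:gains} applied to $Z$ for the first two cases and to $\{z\}$ for the third, and by \eqref{eq:growth}, the number of unvisited rounds is at most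
\[
\frac4q\Bigl(2n_m+\frac{2\kappa\ell'}N\Bigr)+2+\frac{2\kappa\ell'}N\le8.04\,n_{m-1}+2+\frac{3\kappa\ell'}N\le11n_{m-1}+\frac{3\kappa\ell'}N .
\]
If $(a',b')$ is a stage of $B$, then $11n_{m-1}\le33\kappa\ell'/N$ by \eqref{eq:long}.
\end{proof}

To use the last sentence of the lemma we need children whose stages lie inside the stage of $A$. This is not automatic from averaging: $\lambda_A$ could fall from $\frac23$ to $\frac13$ while each $\lambda_B$ stays in the middle range or crosses only one of the two thresholds. But a child in the middle range is either visited or gaining, and neither can happen often to many children. So at suitable times almost every child is nearly fully contaminated or nearly clean.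

\begin{lemma}\label{lem:C}
If $(a,b)$ is a stage of a copy $A$ of level $m\ge1$, then at least $q/5$ children of $A$ have a stage $(a'',b'')$ with $a\le a''<b''\le b$.
\end{lemma}

\begin{proof}
Put $n=n_{m-1}$ and $w=300n$. Call a child $B$ \emph{mixed} at time $i$ if $0.01<\lambda_B(i)<0.99$.

\emph{Claim: among any $w$ consecutive rounds $c+1,\dots,c+w$ there is a round $i$ such that at most $q/50$ children are mixed at time $i-1$.} We count pairs $(B,i)$ with $c<i\le c+w$ and $B$ mixed at time $i-1$. By \eqref{eq:kappa}, at most $\kappa w$ pairs have $B$ visited in round $i$. Fix $B$, write $\gamma_B=\gamma_B(c,c+w)$, and let $i$ be a round with $B$ mixed at time $i-1$ and unvisited in round $i$. Then $B$ meets $X_{i-1}$. If $B\not\subseteq X_{i-1}$, there is a gain in $B$ by Lemma~\ref{lem:spread}(b), and by Lemma~\ref{lem:gains} this happens in at most $2n+2\gamma_B/N$ rounds. If $B\subseteq X_{i-1}$, then $\lambda_B(i)=1$ by Lemma~\ref{lem:spread}(a). For two rounds $i_1<i_2$ of this kind, $\lambda_B(i_1)=1$ and $\lambda_B(i_2-1)<0.99$, so $\gamma_B(i_1,i_2-1)\ge0.01Nn\ge0.01N$ by Lemma~\ref{lem:clean}; hence there are at most $1+100\gamma_B/N$ rounds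 of this kind. Since $\sum_B\gamma_B\le\kappa w$, the number of pairs is at most
\[
\kappa w+q(2n+1)+\frac{102\kappa w}{N}\le3nq+2\kappa w .
\]
Dividing by $w$, some round $i$ lies in at most $\frac q{100}+2\kappa\le\frac q{50}$ pairs. This proves the claim.

By \eqref{eq:long}, \eqref{eq:growth} and \eqref{eq:param}, $b-a\ge Nqn/(3\kappa)\ge600n=2w$. The claim, applied to the first $w$ and the last $w$ rounds of the stage, gives times $a'\in[a,a+w-1]$ and $b'\in[b-w,b-1]$, with $a'<b'$, at each of which at most $0.02q$ children are mixed. In $w$ rounds $\lambda_A$ falls by at most $\kappa w/(Nn_m)\le300\kappa/(Nq)\le0.01$ by Lemma~\ref{lem:clean}. Hence $\lambda_A(a')\ge\frac23-0.01>0.656$ and $\lambda_A(b')\le\frac13+0.01<0.3434$.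

Let $k$ children have $\lambda_B(a')\ge0.99$. By \eqref{eq:growth}, at most $0.005\,qn\le0.005\,n_m$ hubs of $A$ lie outside the children, and $n/n_m\le1/q$. Bounding $\lambda_B(a')$ by $1$ for these $k$ children and for the mixed ones, and by $0.01$ for the rest,
\[
0.656<\lambda_A(a')\le0.005+\frac1q\sum_B\lambda_B(a')\le0.005+\frac kq+0.02+0.01,
\]
so $k\ge0.62q$. Let $k'$ children have $\lambda_B(b')\ge0.99$. Then $0.99\,nk'\le\lambda_A(b')n_m\le0.3434\cdot1.005\,qn$, so $k'\le0.35q$, and at least $(1-0.35-0.02)q=0.63q$ children have $\lambda_B(b')\le0.01$. Therefore at least $(0.62+0.63-1)q\ge q/5$ children have $\lambda_B(a')\ge\frac23$ and $\lambda_B(b')\le\frac13$, and each of them has a stage within $[a',b']$.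
\end{proof}

\section{Choosing the scale}\label{sec:scale}

\subsection*{A nested family of stages}
We regard a stage as a triple $\sigma=(A,a,b)$ and write $\ell(\sigma)=b-a$. Since $\lambda_T(0)=1$ and $\lambda_T(E)=0$, the copy $T$ of level $H$ has a stage; let $\mathcal{S}_H$ consist of one such stage. Given $\mathcal{S}_m$ with $m\ge1$, for each $(A,a,b)\in\mathcal{S}_m$ use Lemma~\ref{lem:C} to choose $\lceil q/5\rceil$ children of $A$ and for each of them one stage within $[a,b]$; these stages, whose \emph{parent} is $(A,a,b)$, form $\mathcal{S}_{m-1}$. Ancestors and descendants are taken with respect to this parent relation. By induction, distinct elements of $\mathcal{S}_m$ belong to distinct, hence disjoint, copies, and every round of a stage is a round of each of its ancestors.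

\subsection*{The difficulty}
Let $A_0\subset A_1\subset A_2$ be the copies of a stage $\tau\in\mathcal{S}_0$, its parent and its grandparent. By Lemma~\ref{lem:A}, the shell $A_1\setminus A_0$ is visited in all but a fraction $36\kappa/N$ of the rounds of $\tau$. For the shell $A_2\setminus A_1$ the lemma allows $11n_1>11q$ unvisited rounds, while \eqref{eq:long} guarantees only $\ell(\tau)\ge N/(3\kappa)$, and $q>N$. So all of $\tau$ may fall into rounds in which $A_2\setminus A_1$ is unvisited, and a single chain need not give a contradiction unless its lowest stage is long. What a single chain gives is an upper bound on lengths.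

\begin{lemma}\label{lem:upper}
If $\sigma\in\mathcal{S}_j$ and $j\le H-L$, then $\ell(\sigma)\le22L(2q)^Ln_j$.
\end{lemma}

\begin{proof}
Let $A_j\subset A_{j+1}\subset\dots\subset A_{j+L}$ be the copies of $\sigma$ and its next $L$ ancestors. The $L=\kappa+1$ shells $A_m\setminus A_{m-1}$, $j<m\le j+L$, are pairwise disjoint, so by \eqref{eq:kappa} at least one is unvisited in each round of $\sigma$. Apply Lemma~\ref{lem:A} to the stage of each $A_m$ and to the rounds of $\sigma$:
\[
\ell(\sigma)\le\sum_{m=j+1}^{j+L}\Bigl(11n_{m-1}+\frac{3\kappa\ell(\sigma)}N\Bigr)\le11Ln_{j+L}+\frac{\ell(\sigma)}2,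
\]
using $N\ge6\kappa L$. Hence $\ell(\sigma)\le22Ln_{j+L}\le22L(2q)^Ln_j$.
\end{proof}

This would contradict \eqref{eq:long} if $N$ were larger than $66\kappa L(2q)^L$, but the long legs force $q>N$. Instead we average over all chains below one well-chosen stage $\sigma$. The ratio $\ell/n_j$ lies between $1$ and a bound independent of $H$, so, $H$ being large, there is a range of $L$ levels over which its minimum at most doubles. There the stages $L$ levels below $\sigma$ are not much shorter than their share of $\ell(\sigma)$, and together they cover a fraction of $\sigma$ that depends on $\kappa$ and $L$ only. The rounds that are bad for some shell cover a fraction proportional to $1/N$, which is smaller.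

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:nominor} it suffices to derive a contradiction from the assumed winning sequence of $K$ cops.

For $0\le r\le Q$ let $\mu_r=\min_{\sigma\in\mathcal{S}_{rL}}\ell(\sigma)/n_{rL}$. By \eqref{eq:long}, $\mu_0\ge N/(3\kappa)\ge1$, and by Lemma~\ref{lem:upper} with $j=QL=H-L$, $\mu_Q\le22L(2q)^L<2^Q$. If $\mu_{r+1}>2\mu_r$ held for all $r<Q$, then $\mu_Q>2^Q$. So fix $r<Q$ with $\mu_{r+1}\le2\mu_r$, and put $j=rL$. Take $\sigma\in\mathcal{S}_{j+L}$ with $\ell:=\ell(\sigma)=\mu_{r+1}n_{j+L}$. For $j\le m<j+L$ let $\mathcal{S}_m(\sigma)$ be the set of descendants of $\sigma$ in $\mathcal{S}_m$.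

\emph{Overlap of stages of one level.} Let $j\le m<j+L$ and let $U_m$ be the set of rounds that belong to some $\tau\in\mathcal{S}_m(\sigma)$; all of them are rounds of $\sigma$. Count pairs consisting of $\tau\in\mathcal{S}_m(\sigma)$ and a round of $\tau$ in which the copy of $\tau$ is visited. Lemma~\ref{lem:B} bounds the count from below, and \eqref{eq:kappa} bounds it from above since the copies are disjoint:
\begin{equation}\label{eq:overlap}
\frac12\sum_{\tau\in\mathcal{S}_m(\sigma)}\ell(\tau)\le\kappa|U_m|\le\kappa\ell .
\end{equation}

\emph{The lowest stages cover many rounds.} There are at least $(q/5)^L$ stages in $\mathcal{S}_j(\sigma)$, and each satisfies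
\[
\ell(\tau)\ge\mu_rn_j\ge\frac{\mu_{r+1}n_j}2=\frac{\ell\,n_j}{2n_{j+L}}\ge\frac{\ell}{2(2q)^L}.
\]
So $\sum_{\tau\in\mathcal{S}_j(\sigma)}\ell(\tau)\ge\ell/(2\cdot10^L)$. The powers of $q$ cancel here, which is why $N$ could be fixed before $q$. The first inequality in \eqref{eq:overlap} gives
\[
|U_j|\ge\frac{\ell}{4\kappa10^L}.
\]

\emph{Few rounds are bad.} For $j<m\le j+L$ call a round \emph{$m$-bad} if it belongs to some $\tau\in\mathcal{S}_{m-1}(\sigma)$ and the shell $A\setminus B$ is unvisited in it, where $B$ is the copy of $\tau$ and $A$ is the copy of its parent. By the last sentence of Lemma~\ref{lem:A}, each $\tau$ contributes at most $36\kappa\ell(\tau)/N$ such rounds, so by \eqref{eq:overlap} at most $72\kappa^2\ell/N$ rounds are $m$-bad. Since $N=400\kappa^3L10^L>288\kappa^3L10^L$, the number of rounds that are $m$-bad for some $m$ is at most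
\[
\frac{72\kappa^2L\,\ell}{N}<\frac{\ell}{4\kappa10^L}\le|U_j| .
\]

Hence some round $i\in U_j$ is not $m$-bad for any $m$. Choose $\tau\in\mathcal{S}_j(\sigma)$ containing round $i$, and let $A_j\subset A_{j+1}\subset\dots\subset A_{j+L}$ be the copies of $\tau$ and of its ancestors up to $\sigma$. Round $i$ belongs to all these stages. For each $m$ with $j<m\le j+L$, it is not $m$-bad, so the shell $A_m\setminus A_{m-1}$ is visited in round $i$. These are $L=\kappa+1$ pairwise disjoint sets, contradicting \eqref{eq:kappa}. Therefore $\mathrm{bcw}_1(G)>K$.
\end{proof}

\begin{thebibliography}{1}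
\bibitem{BCHO}
Hector Buffi\`ere, Rutger Campbell, Kevin Hendrey, Sang-il Oum,
\emph{Blind cop-width and balanced minors of graphs},
arXiv:2511.22278 (2025).
\end{thebibliography}
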